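\title{The pole at zero of local subalgebra zeta functions of nilpotent algebras}

\begin{abstract}
Let $A$ be a nilpotent Lie or associative algebra that is free of rank $d$ over the valuation ring $\mathfrak{O}$ of a $p$-adic field and arises by base change from the ring of integers of a number field. We prove that the subalgebra zeta function $\zeta_A(s)$ has a simple pole at $s=0$ and that its ratio to the zeta function of $\mathfrak{O}^d$ with the zero product takes the value $1$ there, as conjectured by Rossmann. The proof shows that the number of lattices of index $q^m$ in $A$ that are \emph{not} subalgebras is divisible by a power of the residue field size $q$ whose exponent grows linearly in $m$. The generating series of these numbers then converges $p$-adically on a disc of radius greater than $1$, and, being rational, it has no pole at $q^{-s}=1$. The divisibility comes from an action of approximate derivations on sets of lattices. The argument applies to every algebra whose left and right multiplications generate a nilpotent algebra, and the example $\mathfrak{O}\times\mathfrak{O}$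 shows that nilpotency cannot be dropped.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Subalgebra zeta functions}

Throughout, $\mathfrak{O}$ is a complete discrete valuation ring with uniformizer $\pi$, valuation $v$ and finite residue field of size $q$, a power of the prime $p$. An \emph{algebra} is a free $\mathfrak{O}$-module $A$ of finite rank $d\ge 1$ with an $\mathfrak{O}$-bilinear product $(x,y)\mapsto xy$; no identities are imposed on the product unless stated. For submodules $Y,Y'\subset A$ we write $YY'$ for the $\mathfrak{O}$-span of the products $yy'$. A \emph{lattice} is an $\mathfrak{O}$-submodule of finite index in $A$, and a \emph{subalgebra} is a lattice $B$ with $BB\subset B$. A finite $\mathfrak{O}$-module is a direct sum of modules $\mathfrak{O}/\pi^j\mathfrak{O}$, so its order is a power of $q$; we write $|A:B|=q^{m(B)}$. The \emph{subalgebra zeta function} of $A$ is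
\[
\zeta_A(s)=\sum_{B}|A:B|^{-s}=Z_A(q^{-s}),\qquad Z_A(t)=\sum_B t^{m(B)},
\]
where $B$ ranges over the subalgebras of $A$.

If the product is zero, every lattice is counted. For this algebra, denoted $(\mathfrak{O}^d,0)$, one has the well-known formula
\begin{equation}\label{eq:Z0}
\zeta_{(\mathfrak{O}^d,0)}(s)=Z_0(q^{-s}),\qquad Z_0(t)=\prod_{i=0}^{d-1}\frac{1}{1-q^it}.
\end{equation}
Indeed, each lattice in $\mathfrak{O}^d$ is the row span of a unique upper triangular matrix with diagonal entries $\pi^{a_1},\dots,\pi^{a_d}$ in which the $i-1$ entries above $\pi^{a_i}$ are taken from fixed representatives of $\mathfrak{O}/\pi^{a_i}\mathfrak{O}$; summing $\prod_i (q^{i-1}t)^{a_i}$ over all $a_i\ge0$ gives \eqref{eq:Z0}. For any algebra $A$ of rank $d$ the coefficients of $Z_A$ are bounded by those of $Z_0$, so $\zeta_A(s)$ converges for $\operatorname{Re}(s)>d-1$.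

When $\mathfrak{O}$ has characteristic $0$, that is, when it is the valuation ring of a finite extension of $\mathbb{Q}_p$, the series $Z_A(t)$ is a rational function of $t$; this holds for arbitrary algebras (Grunewald, Segal and Smith \cite{GSS}, via Denef). Whenever $Z_A$ is rational we identify $\zeta_A$ and $\zeta_A/\zeta_{(\mathfrak{O}^d,0)}$ with their meromorphic continuations to $\mathbb{C}$. The point $s=0$ corresponds to $t=1$, which for $d\ge2$ lies outside the disc of convergence of $Z_0$, and there $Z_0$ has a simple pole. We ask what $Z_A$ does at this point.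

\subsection{Results}

By a \emph{$p$-adic field} we mean a finite extension of $\mathbb{Q}_p$. The following statement is the $\mathfrak{P}$-adic form of a conjecture of Rossmann \cite{Rossmann}.

\begin{theorem}\label{thm:conj}
Let $k$ be a number field with ring of integers $\mathfrak{o}$. Let $\mathcal{A}$ be a nilpotent Lie algebra or a nilpotent (not necessarily unital) associative algebra over $\mathfrak{o}$ that is free of rank $d\ge1$ as an $\mathfrak{o}$-module. Let $K\supset k$ be a $p$-adic field with valuation ring $\mathfrak{O}$, and put $\mathcal{A}_{\mathfrak{O}}=\mathcal{A}\otimes_{\mathfrak{o}}\mathfrak{O}$. Then $\zeta_{\mathcal{A}_{\mathfrak{O}}}(s)$ has a simple pole at $s=0$, and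
\[
\frac{\zeta_{\mathcal{A}_{\mathfrak{O}}}(s)}{\zeta_{(\mathfrak{O}^d,0)}(s)}\bigg\vert_{s=0}=1 .
\]
\end{theorem}

There are no exceptional primes: the theorem holds for every $K$. The Jacobi identity and associativity serve only to give nilpotency its usual meaning. What the proof uses is the following condition on an algebra $A$, for an integer $h\ge1$:
\begin{quote}
$(N_h)$\quad every composite of $h$ maps of the form $y\mapsto xy$ or $y\mapsto yx$ $(x\in A)$ is zero on $A$.
\end{quote}
Thus $(N_1)$ says that the product is zero, and $A$ satisfies $(N_h)$ for some $h$ exactly when its left and right multiplications generate a nilpotent associative algebra of endomorphisms.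

Let $|\cdot|_p$ be the $p$-adic absolute value on $\mathbb{Q}_p$ with $|p|_p=1/p$, so that $|q|_p=q^{-1}$. It extends uniquely to an algebraic closure $\overline{\mathbb{Q}}_p$, and every finite extension of $\mathbb{Q}_p$ is complete with respect to it. In a complete non-archimedean field a series converges if and only if its terms tend to $0$.

\begin{theorem}\label{thm:main}
Let $A$ be an algebra of rank $d\ge1$ over $\mathfrak{O}$, not necessarily Lie or associative, that satisfies $(N_h)$. Let $a_m$ be the number of lattices of index $q^m$ in $A$ that are not subalgebras, and let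
\[
\varepsilon=\frac{1}{2(2d-1)h^2}.
\]
\begin{enumerate}
\item[(1)] For all $m\ge0$ we have $|a_m|_p\le q^{-\varepsilon(m-d+1)}$. Hence $E(t)=\sum_m a_mt^m$ converges $p$-adically for $|t|_p<q^{\varepsilon}$.
\item[(2)] Suppose that $\mathfrak{O}$ has characteristic $0$ or, more generally, that $Z_A$ is a rational function of $t$. Then $\zeta_A$ has a simple pole at $s=0$ and $\zeta_A/\zeta_{(\mathfrak{O}^d,0)}\vert_{s=0}=1$. Every pole $t_0\ne1$ of $Z_A$ is an algebraic number, all of whose images in $\overline{\mathbb{Q}}_p$ satisfy $|t_0|_p\ge q^{\varepsilon}$. In particular, $t=1$ is the only root of unity that is a pole, and any pole $t_0\ne1$ with $t_0^{\,b}=q^{-a}$ $(a\in\mathbb{Z},\ b\ge1)$ has $a/b\ge\varepsilon$.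
\end{enumerate}
\end{theorem}

In the variable $s$, a pole $t_0=q^{-s}$ with $t_0^{\,b}=q^{-a}$ has $\operatorname{Re}(s)=a/b$. The characteristic of $\mathfrak{O}$ enters only through the rationality of $Z_A$.

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]
For a Lie algebra let $\gamma_1=\mathcal{A}$ and $\gamma_{i+1}=[\mathcal{A},\gamma_i]$ be the lower central series. Left and right multiplications map $\gamma_i$ into $\gamma_{i+1}$, so $\gamma_{h+1}=0$ implies $(N_h)$ for $\mathcal{A}$. For an associative algebra with $\mathcal{A}^{h+1}=0$, a composite of $h$ multiplications applied to an element is a product of $h+1$ elements, so again $(N_h)$ holds. Each of the identities in $(N_h)$ is multilinear in $h+1$ arguments, hence passes to $\mathcal{A}_{\mathfrak{O}}$, and Theorem~\ref{thm:main}(2) applies because $\mathfrak{O}$ has characteristic $0$.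
\end{proof}

\subsection{Why the value 1}\label{sec:why}

Call a lattice \emph{primitive} if it is not contained in $\pi A$. Every lattice can be written uniquely as $\pi^lB$ with $l\ge0$ and $B$ primitive, and $m(\pi^lB)=dl+m(B)$. Since $(\pi^lB)(\pi^lB)=\pi^{2l}BB$,
\begin{equation}\label{eq:lclosed}
\pi^lB\ \text{is a subalgebra}\iff \pi^lBB\subset B .
\end{equation}
The right-hand condition holds as soon as $\pi^lA\subset B$, and if it holds for $l$ it holds for $l+1$. Let $\ell(B)$ be the least $l$ for which it holds. Summing geometric series over $l\ge\ell(B)$ and over $l\ge0$ gives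
\[
(1-t^d)Z_A(t)=\sum_{B\ \text{primitive}}t^{\,m(B)+d\ell(B)},\qquad (1-t^d)Z_0(t)=\sum_{B\ \text{primitive}}t^{\,m(B)} .
\]
At $t=1$ both right-hand sides become, formally, the number of primitive lattices. This suggests the ratio $1$. It suggests it for every algebra, however, and that is false: for $\mathfrak{O}\times\mathfrak{O}$ the ratio is $4$ (Example~\ref{ex:split}). For $d\ge2$ there are infinitely many primitive lattices, and the value of an analytic continuation depends on how the terms are spread over the powers of $t$. One needs a sense in which the series converge at $t=1$. The factors $(1-q^it)^{-1}=\sum_j q^{ij}t^j$ with $i\ge1$ in \eqref{eq:Z0} point to it: they diverge at $t=1$ in $\mathbb{R}$ and converge in $\mathbb{Q}_p$. Theorem~\ref{thm:main}(1) says that under $(N_h)$ the difference $Z_0-Z_A$ behaves in the same way.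

Section~\ref{sec:examples} shows the mechanism in rank two. Section~\ref{sec:poles} deduces part~(2) of Theorem~\ref{thm:main} from part~(1). Section~\ref{sec:primitive} reduces part~(1) to a divisibility statement for primitive lattices, which is proved in Sections~\ref{sec:action} and~\ref{sec:derivations} by exhibiting a group action with large orbits.

\section{Algebras of small rank}\label{sec:examples}

Let $A$ have rank $2$ with basis $x,y$. Every lattice is uniquely of the form
\[
B(a,b,c)=\langle \pi^ax+cy,\ \pi^by\rangle,\qquad a,b\ge0,\quad c\in\mathfrak{O}/\pi^b\mathfrak{O}: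
\]
here $\pi^a$ generates the ideal of $x$-coordinates of elements of $B$, and $\pi^by$ generates $B\cap\mathfrak{O}y$. The index is $q^{a+b}$.

\begin{example}[a nilpotent algebra]\label{ex:nil}
Let $x^2=y$ and $xy=yx=y^2=0$. This is the associative algebra $T\mathfrak{O}[T]/(T^3)$, and it satisfies $(N_2)$. The only nonzero product of generators of $B(a,b,c)$ is $(\pi^ax+cy)^2=\pi^{2a}y$, so $B(a,b,c)$ is a subalgebra if and only if $b\le 2a$. Therefore $a_m=\sum_{2m/3<b\le m}q^b$ and
\[
E(t)=\sum_{a\ge0}t^a\sum_{b\ge 2a+1}(qt)^b=\frac{qt}{(1-qt)(1-q^2t^3)},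
\]
which is regular at $t=1$. Using $1-qt+qt^2-q^2t^3=(1-qt)(1+qt^2)$ we get
\[
Z_A=Z_0-E=\frac{1+qt^2}{(1-t)(1-q^2t^3)},\qquad \frac{Z_A}{Z_0}=\frac{(1+qt^2)(1-qt)}{1-q^2t^3},
\]
and the ratio at $t=1$ is $(1+q)(1-q)/(1-q^2)=1$.

The divisibility of $a_m$ can be seen without counting. For $u\in\mathfrak{O}$ the map $g_u\colon x\mapsto x+uy,\ y\mapsto y$ is an automorphism of $A$, so it permutes the non-subalgebras of index $q^m$. It sends $B(a,b,c)$ to $B(a,b,c+\pi^au)$, so for $b\ge a$ the orbit of $B(a,b,c)$ has $q^{b-a}$ elements. A non-subalgebra of index $q^m$ has $b>2m/3$ and $a<m/3$, hence $b-a>m/3$. All orbits have size divisible by $q^{\lfloor m/3\rfloor+1}$, and so has their union. This is weaker than the exact count, but linear growth is all that is needed.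
\end{example}

Three features of this argument survive in general. A non-subalgebra of large index is far from being a multiple $\pi^lA$. A group acts on such lattices, respects the property of being a subalgebra, and has orbits whose sizes are powers of $q$. The orbits are large because of maps $1+\delta$ with $\delta(w)=f(w)z$, where the linear form $f$ (here the $x$-coordinate) vanishes on products and the element $z$ (here $y$) is annihilated by multiplication.

\begin{example}[nilpotency cannot be dropped]\label{ex:split}
Let $A=\mathfrak{O}\times\mathfrak{O}$ with componentwise product, $x=(1,0)$, $y=(0,1)$. Products involving the generator $\pi^by$ lie in $\pi^b\mathfrak{O}y\subset B$, and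
\[
(\pi^ax+cy)^2-\pi^a(\pi^ax+cy)=c(c-\pi^a)\,y .
\]
So $B(a,b,c)$ is a subalgebra if and only if $v(c(c-\pi^a))\ge b$.

Suppose $b\le 2a$. If $v(c)\ge b/2$, then also $v(c-\pi^a)\ge b/2$, and the condition holds. If $v(c)<b/2\le a$, then $v(c(c-\pi^a))=2v(c)<b$, and it fails. This leaves $q^{b-\lceil b/2\rceil}=q^{\lfloor b/2\rfloor}$ classes $c$.

Suppose $b>2a$. If $v(c)<a$, then $v(c(c-\pi^a))=2v(c)<b$. So $c=\pi^au$ with $u$ defined modulo $\pi^{b-a}$ and $v(u(u-1))\ge b-2a\ge1$. One of $u$, $u-1$ is a unit, so $u\equiv0$ or $u\equiv 1$ modulo $\pi^{b-2a}$. This leaves $2q^a$ classes $c$.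

Summing over $b=2j$, $a\ge j$; over $b=2j+1$, $a\ge j+1$; and over $b\ge 2a+1$, we obtain
\[
Z_A(t)=\frac{1}{1-t}\Bigl(\sum_{j\ge0}q^jt^{3j}+\sum_{j\ge0}q^jt^{3j+2}+2\sum_{a\ge0}q^at^{3a+1}\Bigr)=\frac{(1+t)^2}{(1-t)(1-qt^3)} .
\]
Hence $Z_A/Z_0=(1+t)^2(1-qt)/(1-qt^3)$, which equals $4$ at $t=1$. The conclusion of Theorem~\ref{thm:conj} fails for this associative algebra. The conclusion is not equivalent to nilpotency, however: $A=\mathfrak{O}$ with its ring product is not nilpotent, yet every lattice $\pi^n\mathfrak{O}$ is a subalgebra, so the ratio is $1$.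
\end{example}

\begin{example}[the Heisenberg Lie algebra]\label{ex:heis}
Let $A$ have basis $x,y,z$ with $[x,y]=z$ and $z$ central. As a check, take the known formula
\[
Z_A(t)=\frac{1-q^3t^3}{(1-t)(1-qt)(1-q^2t^2)(1-q^3t^2)} .
\]
Over the common denominator $(1-t)(1-qt)(1-q^2t)(1-q^2t^2)(1-q^3t^2)$, the numerator of $Z_0-Z_A$ is
\[
(1-q^2t^2)(1-q^3t^2)-(1-q^3t^3)(1-q^2t)=q^2t(1-t)(1-qt),
\]
so that $E(t)=q^2t/\bigl((1-q^2t)(1-q^2t^2)(1-q^3t^2)\bigr)$, which is regular at $t=1$.
\end{example}

\section{From $p$-adic convergence to the pole}\label{sec:poles}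

A rational function cannot have a pole inside the disc on which its Taylor series converges. We need this principle $p$-adically, for a function known to be rational over $\mathbb{C}$; the link is that the Taylor coefficients are rational numbers.

\begin{lemma}\label{lem:poles}
Let $E(t)=\sum_m a_mt^m\in\mathbb{Q}[[t]]$ be the Taylor series at $0$ of a rational function with complex coefficients. Let $\rho>0$, and suppose that $|a_m|_p\,\theta^m\to0$ for every real $\theta$ with $0<\theta<\rho$. Then every pole $t_0$ of $E$ is an algebraic number, and $|t_0|_p\ge\rho$ under every embedding $\overline{\mathbb{Q}}\hookrightarrow\overline{\mathbb{Q}}_p$.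
\end{lemma}

\begin{proof}
Let $E=P_1/Q_1$ with complex polynomials of degree at most $N$. The identity $QE=P$ of power series is a system of homogeneous linear equations with rational coefficients in the $2N+2$ coefficients of polynomials $P,Q$ of degree at most $N$. It is equivalent to a finite subsystem, whose rank is the same over $\mathbb{Q}$ and over $\mathbb{C}$. Since $(P_1,Q_1)$ is a nonzero complex solution, there is a nonzero rational solution $(P,Q)$, and $Q\ne0$ because $Q=0$ forces $P=0$. After cancelling common factors we may assume that $P,Q\in\mathbb{Q}[t]$ are coprime. From $Q_1P=Q_1QE=QP_1$ we get $P/Q=P_1/Q_1$, so the poles of $E$ are the roots of $Q$, which are algebraic.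

Let $t_0$ be a root of $Q$, viewed in $\overline{\mathbb{Q}}_p$ through some embedding, and suppose $|t_0|_p<\rho$. Then $\sum_ma_mt_0^m$ converges to some $E_0$ in the complete field $\mathbb{Q}_p(t_0)$. Write $Q=\sum_jQ_jt^j$. As $Q(t_0)E_0$ is a finite sum of convergent series,
\[
0=Q(t_0)E_0=\sum_jQ_j\sum_ma_mt_0^{m+j}=\sum_n\Bigl(\sum_jQ_ja_{n-j}\Bigr)t_0^n=P(t_0).
\]
This contradicts the existence of $U,V\in\mathbb{Q}[t]$ with $UP+VQ=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) from Theorem~\ref{thm:main}(1)]
Since $Z_0$ counts all lattices of $A$, we have $E=Z_0-Z_A$, and this is a rational function with integer Taylor coefficients. By part~(1), $|a_m|_p\,\theta^m\le q^{\varepsilon(d-1)}(\theta q^{-\varepsilon})^m\to0$ for $\theta<q^\varepsilon$. Lemma~\ref{lem:poles} shows that every pole $t_0$ of $E$ is algebraic with $|t_0|_p\ge q^\varepsilon>1$ under every embedding.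

In particular $E$ is regular at $t=1$. Since $Z_0$ has a simple pole at $t=1$, so does $Z_A=Z_0-E$. The map $s\mapsto q^{-s}$ is a local biholomorphism sending $0$ to $1$, so $\zeta_A$ has a simple pole at $s=0$. Moreover
\[
\frac{Z_A(t)}{Z_0(t)}=1-E(t)\prod_{i=0}^{d-1}(1-q^it),
\]
where $E$ is regular at $t=1$ and the product vanishes there, so the value at $t=1$ is $1$.

A pole $t_0\ne1$ of $Z_A$ is a pole of $E$, for which the bound has been proved, or a pole $t_0=q^{-i}$ of $Z_0$ with $1\le i\le d-1$, for which $|t_0|_p=q^i\ge q^\varepsilon$ because $\varepsilon\le1/2$. A root of unity has $|t_0|_p=1<q^\varepsilon$. If $t_0^{\,b}=q^{-a}$, then $|t_0|_p=q^{a/b}$, so $a/b\ge\varepsilon$.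
\end{proof}

\section{Reduction to primitive lattices}\label{sec:primitive}

Recall the elementary divisor theorem: for every lattice $B$ there are a basis $u_1,\dots,u_d$ of $A$ and integers $0\le\lambda_1\le\dots\le\lambda_d$ such that $\pi^{\lambda_1}u_1,\dots,\pi^{\lambda_d}u_d$ is a basis of $B$. Then $m(B)=\sum_i\lambda_i$, the lattice $B$ is primitive if and only if $\lambda_1=0$, and $\lambda_d$ equals the \emph{exponent}
\[
\lambda(B)=\min\{j\ge0:\ \pi^jA\subset B\}.
\]
For primitive $B$ the exponent measures how far $B$ is from $A$ up to scaling, and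
\begin{equation}\label{eq:index}
\lambda(B)\le m(B)\le(d-1)\lambda(B).
\end{equation}
A large index alone gives no room to move a lattice: $\pi^lA$ is fixed by all of $\operatorname{GL}(A)$. It is the exponent of the primitive part that controls the size of orbits.

\begin{proposition}\label{prop:div}
Let $A$ satisfy $(N_h)$ and let $\lambda,n\ge0$ be integers. The number of primitive lattices $B$ in $A$ with $\lambda(B)=\lambda$ and $m(B)=n$ that are not subalgebras is divisible by $q^e$, where $e=\lceil\lfloor\lambda/2\rfloor/h^2\rceil$.
\end{proposition}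

The proof occupies the next two sections. The proposition is stated for arbitrary algebras with $(N_h)$ because we apply it to all rescalings of the product at once.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1) from Proposition~\ref{prop:div}]
For $l\ge0$ let $A^{(l)}$ be the module $A$ with the product $(x,y)\mapsto\pi^lxy$. It satisfies $(N_h)$, and by \eqref{eq:lclosed} the lattice $\pi^lB$ is a subalgebra of $A$ if and only if $B$ is a subalgebra of $A^{(l)}$. Let $N(l,\lambda,n)$ be the number of primitive lattices with exponent $\lambda$ and index $q^n$ that are not subalgebras of $A^{(l)}$. Then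
\[
a_m=\sum_{dl+n=m}\ \sum_{\lambda=0}^{n}N(l,\lambda,n).
\]
Suppose $N(l,\lambda,n)\ne0$ and $dl+n=m$, and let $B$ be a lattice counted by it. Then $\pi^lBB\not\subset B$, so $\pi^lA\not\subset B$, that is, $l\le\lambda-1$. With \eqref{eq:index} this gives
\[
m=dl+n\le d(\lambda-1)+(d-1)\lambda,\qquad\text{that is,}\qquad \lambda-1\ge\frac{m+d}{2d-1}-1=\frac{m-d+1}{2d-1}.
\]
By Proposition~\ref{prop:div} for $A^{(l)}$, the number $N(l,\lambda,n)$ is divisible by $q^e$ with
\[
e\ge\frac{\lfloor\lambda/2\rfloor}{h^2}\ge\frac{\lambda-1}{2h^2}\ge\varepsilon(m-d+1).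
\]
So every term of the finite sum has absolute value at most $q^{-\varepsilon(m-d+1)}$, and the ultrametric inequality gives the same bound for $a_m$. For $t_0\in\overline{\mathbb{Q}}_p$ with $|t_0|_p<q^\varepsilon$ the terms $a_mt_0^m$ then tend to $0$.
\end{proof}

\section{An additive group acting on lattices}\label{sec:action}

In any algebra, a map $1+\delta$ with $\delta(w)=f(w)z$, $f(AA)=0$ and $Az=zA=0$ respects the product, since $(x+f(x)z)(y+f(y)z)=xy$. These maps sufficed in Example~\ref{ex:nil}, but in general they need not move the lattice at hand.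

\begin{example}\label{ex:T4}
Let $A=T\mathfrak{O}[T]/(T^4)$, with basis $T,T^2,T^3$, and let $B=\langle T,\pi^\lambda T^2,T^3\rangle$ with $\lambda\ge1$. This lattice is primitive of exponent $\lambda$, and it is not a subalgebra because $T\cdot T\notin B$. An element $z$ with $Az=0$ lies in $\mathfrak{O}T^3\subset B$, so every map $1+\delta$ of the above form sends $B$ into itself.
\end{example}

The remedy is to ask less of $g=1+\delta$. To compare ``$B$ is a subalgebra'' with ``$gB$ is a subalgebra'' we need the identity $(gx)(gy)=g(xy)$ only for $x,y\in B$ and only modulo $gB$. If $g=1+\pi^r\delta$, the term of $(gx)(gy)$ that is quadratic in $\delta$ lies in $\pi^{2r}A$, which is contained in $gB$ once $2r\ge\lambda(B)$. What remains is a linear condition on $\delta$. On the other hand $g$ fixes $B$ if $r\ge\lambda(B)$, so $r$ should be small; we shall take $r=\lceil\lambda/2\rceil$, and this is the origin of $\lfloor\lambda/2\rfloor=\lambda-r$ in Proposition~\ref{prop:div}. Nothing in this section uses $(N_h)$.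

Fix an integer $r\ge1$ and let $\mathcal{L}$ be the finite set of lattices containing $\pi^{2r}A$. For $B\in\mathcal{L}$ put
\[
R(B)=B+\pi^rA,\qquad D(B)=\{y\in A:\ \pi^ry\in B\}.
\]
The lattice $R(B)$ records the image of $B$ in $A/\pi^rA$, and $D(B)$ records the intersection $B\cap\pi^rA=\pi^rD(B)$. Both contain $\pi^rA$. The action below fixes these two pieces and changes the way in which they are glued together.

\begin{lemma}\label{lem:action}
The rule $\delta*B=(1+\pi^r\delta)B$ defines an action of the additive group $\operatorname{End}(A)$ of $\mathfrak{O}$-linear endomorphisms on $\mathcal{L}$. It preserves primitivity and the invariants $m(B)$, $\lambda(B)$, $R(B)$ and $D(B)$. Moreover $\delta*B=B$ if and only if $\delta(R(B))\subset D(B)$.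
\end{lemma}

\begin{proof}
Put $g_\delta=1+\pi^r\delta$. Its determinant is congruent to $1$ modulo $\pi$, so $g_\delta\in\operatorname{GL}(A)$. An element $g\in\operatorname{GL}(A)$ maps each $\pi^jA$ onto itself and induces an isomorphism $A/B\cong A/gB$; hence $gB\in\mathcal{L}$, and primitivity, $m$ and $\lambda$ are preserved.

If $g,g'\in\operatorname{GL}(A)$ differ by an element of $\pi^{2r}\operatorname{End}(A)$, then $gB\subset g'B+\pi^{2r}A=g'B$, and $gB=g'B$ because the indices agree. Since $g_\delta g_{\delta'}=g_{\delta+\delta'}+\pi^{2r}\delta\delta'$, we get $\delta*(\delta'*B)=(\delta+\delta')*B$, so we have an action.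

From $g_\delta B\subset B+\pi^rA$ we get $R(\delta*B)\subset R(B)$. If $\pi^ry\in B$, then $\pi^ry+\pi^{2r}\delta y=g_\delta(\pi^ry)\in\delta*B$, and $\pi^{2r}\delta y\in\delta*B$, so $\pi^ry\in\delta*B$; thus $D(B)\subset D(\delta*B)$. Applying both inclusions to $-\delta$ and the lattice $\delta*B$, which $-\delta$ sends back to $B$, gives the reverse inclusions.

Finally, $\delta*B=B$ is equivalent to $g_\delta B\subset B$ because the indices agree, hence to $\pi^r\delta(B)\subset B$, that is, to $\delta(B)\subset D(B)$. As $\delta(\pi^rA)\subset\pi^rA\subset D(B)$, this is equivalent to $\delta(R(B))\subset D(B)$.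
\end{proof}

Recall that a derivation of $A$ is a linear map $\delta$ with $\delta(xy)=\delta(x)y+x\delta(y)$. The linear condition announced above is the following weakening.

\begin{definition}\label{def:Delta}
For a submodule $R$ and a lattice $D$ in $A$ let $\Delta(R,D)$ be the $\mathfrak{O}$-module of all $\delta\in\operatorname{End}(A)$ such that
\[
\delta(xy)-\delta(x)y-x\delta(y)\in D\qquad\text{for all }x,y\in R .
\]
We call its elements \emph{derivations of $R$ modulo $D$}. Let $\Delta_0(R,D)$ be the submodule of those $\delta\in\Delta(R,D)$ with $\delta(R)\subset D$.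
\end{definition}

The definition uses $R(B)$ and $D(B)$ in place of $B$ because these are constant along orbits: one group then serves for all lattices with the same pair $(R,D)$.

\begin{lemma}\label{lem:closed}
Let $B\in\mathcal{L}$, $R=R(B)$, $D=D(B)$ and $\delta\in\Delta(R,D)$. Then $\delta*B$ is a subalgebra if and only if $B$ is.
\end{lemma}

\begin{proof}
Let $g=1+\pi^r\delta$ and $x,y\in B\subset R$. Then
\[
(gx)(gy)-g(xy)=\pi^r\bigl(\delta(x)y+x\delta(y)-\delta(xy)\bigr)+\pi^{2r}\delta(x)\delta(y)\in\pi^rD+\pi^{2r}A .
\]
By Lemma~\ref{lem:action}, $\pi^rD=\pi^rD(gB)\subset gB$ and $\pi^{2r}A\subset gB$. Hence $(gx)(gy)\in gB$ if and only if $g(xy)\in gB$, that is, if and only if $xy\in B$.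
\end{proof}

\begin{corollary}\label{cor:orbits}
Let $R,D$ be lattices, and let $Y$ be the set of $B\in\mathcal{L}$ with $R(B)=R$ and $D(B)=D$. Then $\Delta(R,D)$ acts on $Y$, preserving primitivity, index, exponent and the property of being a subalgebra, and every orbit has exactly $|\Delta(R,D)/\Delta_0(R,D)|$ elements. If some $\delta\in\Delta(R,D)$ and $\tau\ge1$ satisfy $\pi^{\tau-1}\delta(R)\not\subset D$, then the size of every orbit is divisible by $q^\tau$.
\end{corollary}

\begin{proof}
By Lemmas~\ref{lem:action} and~\ref{lem:closed} the action has the stated invariants, and the stabilizer of every point of $Y$ is $\Delta_0(R,D)$. If $Y\neq\emptyset$, the quotient $\Delta(R,D)/\Delta_0(R,D)$ is in bijection with an orbit, so it is a finite $\mathfrak{O}$-module. If $\pi^{\tau-1}\delta\notin\Delta_0(R,D)$, the class of $\delta$ generates a submodule $\mathfrak{O}/\pi^j\mathfrak{O}$ with $j\ge\tau$, whose order $q^j$ divides the order of the quotient.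
\end{proof}

\section{Derivations modulo a lattice}\label{sec:derivations}

It remains to produce a derivation of $R$ modulo $D$ of large order modulo $\Delta_0(R,D)$. We look for one of rank one, $\delta(w)=f(w)z$, and relax the two conditions of Example~\ref{ex:nil}. The element $z$ need only satisfy $Rz+zR\subset D$, and it should have large order $\pi^\sigma$ in $A/D$. The form $f$ need only vanish on $RR$ modulo $\pi^\sigma$, and it should take on $R$ a value of valuation much smaller than $\sigma$. Condition $(N_h)$ is used once for each choice. In both cases it provides a chain of $h$ steps that ends in $0$, and one of the steps must account for a fraction $1/h$ of the total; this explains the factor $h^2$.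

\begin{lemma}[choice of $z$]\label{lem:z}
Let $A$ satisfy $(N_h)$, let $R\subset A$ be a submodule and let $D$ be a lattice with $\lambda(D)\ge1$. There are $z\in A$ and an integer $\sigma\ge\lambda(D)/h$ with
\[
\pi^\sigma z\in D,\qquad \pi^{\sigma-1}z\notin D,\qquad xz\in D\ \text{ and }\ zx\in D\ \text{ for all }x\in R.
\]
\end{lemma}

\begin{proof}
Let $A_0=A$ and $A_{i+1}=RA_i+A_iR$. The module $A_i$ is spanned by images of composites of $i$ left or right multiplications, so $A_h=0$ by $(N_h)$. Let $\nu_i=\min\{j\ge0:\pi^jA_i\subset D\}$. Then $\nu_0=\lambda(D)$ and $\nu_h=0$, so the $h$ differences $\nu_i-\nu_{i+1}$ add up to $\lambda(D)$, and for some $i$ with $0\le i<h$ the integer $\sigma=\nu_i-\nu_{i+1}$ is at least $\lambda(D)/h>0$. In particular $\nu_i\ge1$, so there is $y\in A_i$ with $\pi^{\nu_i-1}y\notin D$. Put $z=\pi^{\nu_{i+1}}y$. Then $\pi^\sigma z=\pi^{\nu_i}y\in D$ and $\pi^{\sigma-1}z=\pi^{\nu_i-1}y\notin D$, and for $x\in R$ both $xz$ and $zx$ lie in $\pi^{\nu_{i+1}}A_{i+1}\subset D$.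
\end{proof}

The obstacle to choosing $f$ is that $R$ might be nearly contained in $RR+\pi^\sigma A$, on which $f$ has to vanish modulo $\pi^\sigma$. Iterating such an inclusion $h$ times shows that this cannot happen.

\begin{lemma}[choice of $f$]\label{lem:f}
Let $A$ satisfy $(N_h)$, let $R\subset A$ be a submodule with $R\not\subset\pi A$, and let $\sigma\ge1$ be an integer. There are a linear map $f\colon A\to\mathfrak{O}$, an element $b\in R$ and an integer $\tau\ge\sigma/h$ with
\[
f(RR)\subset\pi^\sigma\mathfrak{O},\qquad \pi^{\tau-1}f(b)\notin\pi^\sigma\mathfrak{O}.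
\]
\end{lemma}

\begin{proof}
Let $M=RR+\pi^\sigma A$ and $\tau=\min\{j\ge0:\pi^jR\subset M\}$.

We first show $h\tau\ge\sigma$. Let $R_0=R$ and $R_{n+1}=RR_n+R_nR$, so that $R_1=RR$, and $R_h=0$ by $(N_h)$. We claim that $\pi^\tau R_n\subset R_{n+1}+\pi^\sigma A$ for all $n\ge0$. For $n=0$ this is the definition of $\tau$. If it holds for $n$, then
\[
\pi^\tau R_{n+1}=R(\pi^\tau R_n)+(\pi^\tau R_n)R\subset RR_{n+1}+R_{n+1}R+\pi^\sigma A=R_{n+2}+\pi^\sigma A .
\]
Applying the claim for $n=0,1,\dots,h-1$ in turn gives $\pi^{n\tau}R\subset R_n+\pi^\sigma A$ for $n\le h$, hence $\pi^{h\tau}R\subset\pi^\sigma A$. If $h\tau<\sigma$, this would give $R\subset\pi A$. So $h\tau\ge\sigma$, and in particular $\tau\ge1$.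

By minimality of $\tau$ there is $b\in R$ with $\pi^{\tau-1}b\notin M$. Choose a basis $u_1,\dots,u_d$ of $A$ such that $\pi^{\mu_1}u_1,\dots,\pi^{\mu_d}u_d$ is a basis of the lattice $M$; then $\mu_i\le\sigma$ for all $i$ because $\pi^\sigma A\subset M$. Let $u_i^*\colon A\to\mathfrak{O}$ be the coordinate functions. Since $\pi^{\tau-1}b\notin M$, there is $i$ with $\pi^{\tau-1}u_i^*(b)\notin\pi^{\mu_i}\mathfrak{O}$. The map $f=\pi^{\sigma-\mu_i}u_i^*$ satisfies $f(M)\subset\pi^\sigma\mathfrak{O}$ and $\pi^{\tau-1}f(b)\notin\pi^\sigma\mathfrak{O}$.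
\end{proof}

\begin{proposition}\label{prop:delta}
Let $A$ satisfy $(N_h)$, let $R\subset A$ be a submodule with $R\not\subset\pi A$, and let $D$ be a lattice with $\lambda(D)\ge1$. There are $\delta\in\Delta(R,D)$ and an integer $\tau\ge\lambda(D)/h^2$ with $\pi^{\tau-1}\delta(R)\not\subset D$.
\end{proposition}

\begin{proof}
Take $z,\sigma$ from Lemma~\ref{lem:z}, then $f,b,\tau$ from Lemma~\ref{lem:f}, so that $\tau\ge\sigma/h\ge\lambda(D)/h^2$, and let $\delta(w)=f(w)z$. For $x,y\in R$ each of the three terms in Definition~\ref{def:Delta} lies in $D$: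
\[
\delta(xy)=f(xy)z\in\mathfrak{O}\pi^\sigma z\subset D,\qquad \delta(x)y=f(x)\,zy\in D,\qquad x\delta(y)=f(y)\,xz\in D .
\]
So $\delta\in\Delta(R,D)$. The scalar $\pi^{\tau-1}f(b)$ has valuation at most $\sigma-1$, so it divides $\pi^{\sigma-1}$. If $\pi^{\tau-1}\delta(b)=\pi^{\tau-1}f(b)z$ were in $D$, then $\pi^{\sigma-1}z$ would be in $D$, which it is not.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:div}]
If $\lambda\le1$, then $e=0$ and there is nothing to prove. Let $\lambda\ge2$, and put $r=\lceil\lambda/2\rceil$ and $r'=\lambda-r=\lfloor\lambda/2\rfloor\ge1$. Let $X$ be the set of lattices to be counted. Since $2r\ge\lambda$, we have $X\subset\mathcal{L}$. Partition $X$ into the sets $X_{R,D}=\{B\in X: R(B)=R,\ D(B)=D\}$, and fix a pair $(R,D)$ and $B\in X_{R,D}$. By Corollary~\ref{cor:orbits}, $X_{R,D}$ is a union of orbits of $\Delta(R,D)$. We have $R\not\subset\pi A$ because $R\supset B$ and $B$ is primitive. Also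
\[
\pi^jA\subset D\iff\pi^{j+r}A\subset B\iff j\ge\lambda-r,
\]
so $\lambda(D)=r'\ge1$. Proposition~\ref{prop:delta} gives $\delta\in\Delta(R,D)$ and an integer $\tau\ge r'/h^2$, hence $\tau\ge e$, with $\pi^{\tau-1}\delta(R)\not\subset D$. By Corollary~\ref{cor:orbits} every orbit in $X_{R,D}$ has size divisible by $q^e$. Summing over the orbits and over the pairs $(R,D)$ shows that $q^e$ divides $|X|$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:conj}. We end by following the construction in the example where exact symmetries of rank one failed, and by locating the steps that depend on the hypotheses.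

\begin{example}\label{ex:T4again}
Let $A$ and $B=\langle T,\pi^\lambda T^2,T^3\rangle$ be as in Example~\ref{ex:T4}, with $\lambda\ge2$; here $h=3$. Then $R=\langle T,\pi^rT^2,T^3\rangle$ and $D=\langle T,\pi^{r'}T^2,T^3\rangle$. In Lemma~\ref{lem:z} the chain is $A_1=\langle T^2,T^3\rangle$, $A_2=\langle T^3\rangle$, $A_3=0$, with $(\nu_0,\nu_1,\nu_2,\nu_3)=(r',r',0,0)$; so $\sigma=r'$ and we may take $z=T^2$. In Lemma~\ref{lem:f} we have $RR=\langle T^2,\pi^rT^3\rangle$ and, since $r\ge r'$, $M=\langle\pi^{r'}T,T^2,\pi^{r'}T^3\rangle$; so $\tau=r'$, and we may take $b=T$ and for $f$ the $T$-coordinate. Thus $\delta(T)=T^2$ and $\delta(T^2)=\delta(T^3)=0$. The defect $\delta(T\cdot T)-2T\delta(T)=-2T^3$ lies in $D$, but it is nonzero unless $\mathfrak{O}$ has characteristic $2$. The multiples of $\delta$ move $B$ to the $q^{r'}$ distinct lattices $\langle T+\pi^ruT^2,\pi^\lambda T^2,T^3\rangle$ with $u\in\mathfrak{O}/\pi^{r'}\mathfrak{O}$.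
\end{example}

\begin{remark}[why non-subalgebras are counted]\label{rem:complement}
The proof of Proposition~\ref{prop:div} applies verbatim to the primitive lattices of exponent $\lambda$ and index $q^n$ that \emph{are} subalgebras, since the action preserves both classes. The two classes differ in Section~\ref{sec:primitive}: a non-subalgebra $\pi^lB$ has $l<\lambda(B)$, so its exponent grows with its index, while the subalgebras include $\pi^lA$ for all $l$. The number of subalgebras of index $q^m$ is in fact congruent to $1$ modulo $q$ for large $m$, because this holds for all coefficients of $Z_0$ by \eqref{eq:Z0} and $a_m\to0$ $p$-adically.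
\end{remark}

\begin{remark}[what fails without nilpotency]\label{rem:fail}
Let $A=\mathfrak{O}\times\mathfrak{O}$ with identity element $\mathbf{1}=(1,1)$, let $\lambda\ge2$, and in the notation of Section~\ref{sec:examples} let $B=B(0,\lambda,1+\pi^{\lambda-1})$. By Example~\ref{ex:split} this primitive lattice of exponent $\lambda$ is not a subalgebra, since $v(c(c-1))=\lambda-1$. As $r,r'\le\lambda-1$, we find $R=\mathfrak{O}\mathbf{1}+\pi^rA$ and $D=\mathfrak{O}\mathbf{1}+\pi^{r'}A$. For $\delta\in\Delta(R,D)$ the condition with $x=y=\mathbf{1}$ reads $-\delta(\mathbf{1})\in D$, so $\delta(R)\subset D$ and $B$ is a fixed point. Both lemmas fail here: $\mathbf{1}z\in D$ forces $z\in D$, and $R\subset RR+\pi^\sigma A$ for $\sigma\le r$ forces $\tau=0$. Proposition~\ref{prop:div} fails as well. A primitive lattice of exponent $\lambda$ in rank two has index $q^\lambda$, and there are $q^\lambda+q^{\lambda-1}$ of them, the coefficient of $t^\lambda$ in $(1-t^2)Z_0(t)=(1+t)/(1-qt)$. The lattice $B(a,b,c)$ is primitive when $a=0$, or $b=0$, or $c$ is a unit. If $a,b\ge1$ and $c$ is a unit,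 then $c(c-\pi^a)$ is a unit and $B(a,b,c)$ is not a subalgebra; the remaining cases give exactly three subalgebras, $B(0,\lambda,0)$, $B(0,\lambda,1)$ and $B(\lambda,0,0)$. So there are $q^\lambda+q^{\lambda-1}-3$ non-subalgebras, and for $\lambda\ge3$ this number is not divisible by $p^2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GSS}
Grunewald, Segal and Smith, \emph{Invent. Math.} \textbf{93} (1988).

\bibitem{Rossmann}
Tobias Rossmann, \emph{Computing topological zeta functions of groups, algebras, and modules, I}, arXiv:1405.5711 (2014).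

\end{thebibliography}
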